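\title{Boundary torsion and Eisenstein congruences for Hilbert modular forms of nonparallel weight}

\begin{abstract}
Let $E$ be a real quadratic field and $q=\mathcal Q\overline{\mathcal Q}$ a split prime. Let $\psi$ be a mod $q$ Hecke character of $E$ that is ramified at no finite place other than $\mathcal Q$, where it is $u\mapsto u^{-s}$ on units. For even $a>b\ge0$ with $s=\frac{a+b}{2}+1$, subject to mild conditions relative to $q$, we construct a cuspidal Hilbert eigenform of full level and weight $[a+2,b+2]$ whose Hecke eigenvalues are congruent to $\psi(\mathfrak p)^{-1}\mathrm{Nm}\,\mathfrak p^{\,s}+\psi(\mathfrak p)\,\mathrm{Nm}\,\mathfrak p^{\,(a-b)/2}$. This answers a question from a paper of Dummigan and Fretwell in the affirmative, without one of its hypotheses. The eigensystem is found in the $q$-torsion of the boundary cohomology of the Hilbert modular surface; the congruence subgroup property lifts it to characteristic zero, where the cohomology is cuspidal.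
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $E=\mathbb Q(\sqrt D)$ be a real quadratic field of discriminant $D$, with quadratic character $\chi_D$, ring of integers $\mathcal O$, adele ring $\mathbb A_E$, and real places $\infty_1,\infty_2$ given by embeddings $\sigma_1,\sigma_2:E\to\mathbb R$. Write $\mathrm{Nm}\,\mathfrak p$ for the absolute norm of a prime $\mathfrak p$ of $\mathcal O$. Let $S_{[k_1,k_2]}$ be the space of cuspidal Hilbert modular forms on $\mathrm{GL}_2(\mathbb A_E)$ of weight $k_i$ at $\infty_i$ and full level $\prod_{\mathfrak p}\mathrm{GL}_2(\mathcal O_{\mathfrak p})$; all weights below are even and at least $2$. A Hecke eigenform $h\in S_{[k_1,k_2]}$ generates a unitary cuspidal automorphic representation that is unramified at every finite place and is discrete series of weight $k_i$ at $\infty_i$, and every such representation contains such an $h$. We use the arithmetic normalization of the eigenvalue of $T_{\mathfrak p}$,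
\begin{equation}\label{eq:normalization}
a_h(\mathfrak p)=\mathrm{Nm}\,\mathfrak p^{(k_0-1)/2}(\alpha_{\mathfrak p}+\beta_{\mathfrak p}),\qquad k_0=\max(k_1,k_2),
\end{equation}
where $\alpha_{\mathfrak p},\beta_{\mathfrak p}$ are the Satake parameters. The $a_h(\mathfrak p)$ are algebraic integers and generate a number field $K_h$. If a character $\psi$ of $\mathbb A_E^\times/E^\times$ is trivial on $\mathcal O_{\mathfrak p}^\times$, then $\psi(\mathfrak p)$ is its value on the idele $\varpi_{\mathfrak p}$ that is a uniformizer at $\mathfrak p$ and $1$ elsewhere.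

Let $g\in S_k(\Gamma_0(D),\chi_D)$ be a normalized Hecke eigenform and $g^c$ the eigenform with complex conjugate Fourier coefficients. The coefficient field $K_g$ is a CM field; let $K_g^+$ be its totally real subfield. Suppose that $g\equiv g^c\pmod{\mathfrak q}$ for a prime $\mathfrak q\mid q$ of $K_g$ that is ramified in $K_g/K_g^+$, with $q>2k$ and $q\nmid D$, that $g$ is ordinary at $\mathfrak q$, and that the residual representation $\bar\rho_{g,\mathfrak q}$ of $\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$ is absolutely irreducible. The following facts are known, and we take them as given. The prime $q$ splits, $(q)=\mathcal Q\overline{\mathcal Q}$. The representation $\bar\rho_{g,\mathfrak q}$ is induced from a character of $\mathrm{Gal}(\overline{\mathbb Q}/E)$ that corresponds by class field theory to a finite-order character $\psi:\mathbb A_E^\times/E^\times\to\mathbb F_q^\times$ of conductor $\mathcal Q+\infty_1$, with $\psi(u)\equiv u^{1-k}\pmod{\mathcal Q}$ for $u\in\mathcal O_{\mathcal Q}^\times$. It is also induced from the $\mathrm{Gal}(E/\mathbb Q)$-conjugate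 $\overline\psi$ of $\psi$, which has conductor $\overline{\mathcal Q}+\infty_2$.

The problem treated here comes from Dummigan and Fretwell \cite{DF}: decide whether the conclusion of the following theorem holds when, in addition, $p^{\kappa-1}\not\equiv1\pmod q$ for all primes $p\mid D$. It does, and the additional hypothesis is not needed.

\begin{theorem}\label{thm:problem}
Let $g,\mathfrak q,\psi,\overline\psi$ be as above, and let $k=j+\kappa$ with $j\ge0$ even and $\kappa\ge4$. Then there are a cuspidal eigenform $h\in S_{[j+2\kappa-2,\,j+2]}$ with trivial central character and a prime $\mathfrak q'\mid q$ of $K_h$ such that, in $\mathcal O_{K_h}/\mathfrak q'\supseteq\mathbb F_q$,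
\[
a_h(\mathfrak p)\equiv\overline\psi(\mathfrak p)+\psi(\mathfrak p)\,\mathrm{Nm}\,\mathfrak p^{\,\kappa-2}\pmod{\mathfrak q'}\qquad\text{for all }\mathfrak p\nmid q .
\]
\end{theorem}

The form $g$ enters only through $\psi$. The theorem is a special case of a statement about characters.

\begin{theorem}\label{thm:main}
Let $q\ge7$ be a prime that splits in $E$, $(q)=\mathcal Q\overline{\mathcal Q}$. Let $a>b\ge0$ be even integers with $a\le q-1$, and if $b=0$ assume $a\notin\{2,q-3\}$. Put
\[
s=\frac{a+b}2+1,\qquad r=\frac{a-b}2 .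
\]
Let $\psi:\mathbb A_E^\times/E^\times\to\overline{\mathbb F}_q^\times$ be a finite-order character, unramified at all finite places except $\mathcal Q$, with $\psi(u)=u^{-s}\bmod\mathcal Q$ for $u\in\mathcal O_{\mathcal Q}^\times$ and arbitrary behavior at $\infty_1,\infty_2$. Then there are a cuspidal eigenform $h\in S_{[a+2,b+2]}$ with trivial central character and a prime $\mathfrak q'\mid q$ of $K_h$ such that
\begin{equation}\label{eq:main}
a_h(\mathfrak p)\equiv\psi(\mathfrak p)^{-1}\mathrm{Nm}\,\mathfrak p^{\,s}+\psi(\mathfrak p)\,\mathrm{Nm}\,\mathfrak p^{\,r}\pmod{\mathfrak q'}\qquad\text{for all }\mathfrak p\nmid q,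
\end{equation}
the congruences being read in $\overline{\mathbb F}_q$ through an embedding of $\mathcal O_{K_h}/\mathfrak q'$.
\end{theorem}

\subsection{Notation, and the deduction of Theorem \ref{thm:problem}}
Let $\tau\mapsto\bar\tau$ be the conjugation of $E$, let $\mathrm{sgn}_i=\mathrm{sgn}\circ\sigma_i$, and let $\varepsilon_0$ be a fundamental unit, so $\mathcal O^\times=\{\pm1\}\times\varepsilon_0^{\mathbb Z}$. As $q$ splits, $E_{\mathcal Q}=E_{\overline{\mathcal Q}}=\mathbb Q_q$ and $\mathcal O_q=\mathcal O\otimes\mathbb Z_q=\mathbb Z_q\times\mathbb Z_q$; for $\tau\in E$ we have $\tau_{\overline{\mathcal Q}}=\bar\tau_{\mathcal Q}$. Let $\mathbb A_f$ be the ring of finite adeles of $E$ and $\widehat{\mathcal O}=\prod_{\mathfrak p}\mathcal O_{\mathfrak p}$. For $t\in\mathbb A_f^\times$ let $\mathfrak a_t=E\cap t\widehat{\mathcal O}$ be its fractional ideal and $t_q=(t_{\mathcal Q},t_{\overline{\mathcal Q}})$. The rational number $\mathrm{Nm}(\mathfrak a_t)$ and the $q$-adic number $t_{\mathcal Q}t_{\overline{\mathcal Q}}$ have the same $q$-adic valuation,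 so
\[
\nu(t)=\mathrm{Nm}(\mathfrak a_t)\,(t_{\mathcal Q}t_{\overline{\mathcal Q}})^{-1}\bmod q
\]
is a character $\mathbb A_f^\times\to\mathbb F_q^\times$. From the definition,
\begin{equation}\label{eq:nu}
\nu(\varpi_{\mathfrak p})=\mathrm{Nm}\,\mathfrak p,\qquad \nu(u)=(u_{\mathcal Q}u_{\overline{\mathcal Q}})^{-1},\qquad \nu(\tau)=|\tau\bar\tau|/\tau\bar\tau=\mathrm{sgn}_1(\tau)\,\mathrm{sgn}_2(\tau)
\end{equation}
for $\mathfrak p\nmid q$, $u\in\widehat{\mathcal O}^\times$, $\tau\in E^\times$. Hence $\tilde\nu$, the product of $\nu$ and the signs at the two real places, is a character of $\mathbb A_E^\times/E^\times$. It corresponds to the mod $q$ cyclotomic character $\omega$ of $\mathrm{Gal}(\overline{\mathbb Q}/E)$, since both are unramified outside $q$ and take the value $\mathrm{Nm}\,\mathfrak p$ at $\mathfrak p\nmid q$.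

\begin{proof}[Proof of Theorem \ref{thm:problem} from Theorem \ref{thm:main}]
Take $a=j+2\kappa-4$ and $b=j$. Then $[a+2,b+2]=[j+2\kappa-2,j+2]$, $s=k-1$ and $r=\kappa-2$. Both $a$ and $b$ are even and $a-b=2\kappa-4>0$. From $q>2k\ge8$ we get $q\ge11$, and $a<2k<q$. If $b=0$, then $a=2\kappa-4\ge4$, and $a=q-3$ would give $q=2\kappa-1<2k$. So Theorem \ref{thm:main} applies to $\psi$.

It remains to see that $\psi(\mathfrak p)^{-1}\mathrm{Nm}\,\mathfrak p^{\,k-1}=\overline\psi(\mathfrak p)$ for all $\mathfrak p\nmid q$, including $\mathfrak p\mid D$. The restriction of $\bar\rho_{g,\mathfrak q}$ to $\mathrm{Gal}(\overline{\mathbb Q}/E)$ is $\psi\oplus\overline\psi$. Its determinant is the restriction of $\chi_D\,\omega^{k-1}$, and $\chi_D$ is trivial there. So $\psi\overline\psi=\tilde\nu^{\,k-1}$, and we evaluate at $\mathfrak p$. (The opposite normalization of the reciprocity map would give $\psi\overline\psi=\tilde\nu^{\,1-k}$. On $\mathcal O_{\mathcal Q}^\times$ this reads $u^{1-k}\equiv u^{k-1}$, which is impossible because $0<2(k-1)<q-1$. So the normalization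 is fixed by the data.)
\end{proof}

From now on $g$ does not appear, and the letter is free for other uses.

\subsection{Why one expects such a congruence}\label{subsec:why}
The model is $\tau(p)\equiv1+p^{11}\pmod{691}$ for the coefficients of the discriminant form $\Delta$. There the right side is the eigenvalue of the Eisenstein series $G_{12}=\frac{691}{65520}+\sum_{n\ge1}\sigma_{11}(n)e^{2\pi inz}$, and comparing the first two coefficients in the two-dimensional space of forms of weight $12$ gives $G_{12}-\Delta=\frac{691}{65520}(E_4^3-720\Delta)$.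

In weight $[k_1,k_2]$ with $k_1\ne k_2$ there is no Eisenstein series to compare with. Invariance under $\mathrm{diag}(\varepsilon_0,\varepsilon_0^{-1})$ forces the constant term $a_0$ of a holomorphic form to satisfy $a_0=\sigma_1(\varepsilon_0)^{-k_1}\sigma_2(\varepsilon_0)^{-k_2}a_0=\pm\sigma_1(\varepsilon_0)^{k_2-k_1}a_0$, so $a_0=0$, and the same matrix conjugated to any other cusp gives the same conclusion there.

The right side of \eqref{eq:main} is nevertheless a close analog of $1+p^{k-1}$. Suppose $\mathfrak p=(\pi)$ with $\pi$ totally positive. Since $\psi$ is trivial on $E^\times$, we have $1=\psi(\mathfrak p)\,\pi^{-s}\bmod\mathcal Q$, and with $\mathrm{Nm}\,\mathfrak p=\pi\bar\pi$ and $s+r=a+1$ the right side of \eqref{eq:main} becomes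
\begin{equation}\label{eq:classical}
\bar\pi^{\,s}+\pi^{a+1}\bar\pi^{\,r}\bmod\mathcal Q .
\end{equation}
The exponents of $\pi$ in the two terms differ by $a+1=k_1-1$, those of $\bar\pi$ differ by $s-r=b+1=k_2-1$, and the product of the terms is $\mathrm{Nm}\,\mathfrak p^{\,k_0-1}$, as \eqref{eq:normalization} suggests when $\alpha_{\mathfrak p}\beta_{\mathfrak p}=1$. As an element of $\mathcal O$, the expression \eqref{eq:classical} depends on the generator: replacing $\pi$ by $\epsilon\pi$ with $\epsilon$ a totally positive unit multiplies the terms by $\epsilon^{-s}$ and $\epsilon^{s}$. Modulo $\mathcal Q$ this obstruction can vanish, and $\psi$ records that it does.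

\begin{remark}\label{rem:existence}
A character $\psi$ as in Theorem \ref{thm:main} exists if and only if there is a character $\varsigma$ of $(E\otimes\mathbb R)^\times$ with values $\pm1$ such that $\epsilon^s\equiv\varsigma(\epsilon)\pmod{\mathcal Q}$ for all $\epsilon\in\mathcal O^\times$. Necessity follows from $1=\psi(\epsilon)=\psi_\infty(\epsilon)\epsilon^{-s}$. Conversely, the character $(u,x)\mapsto u_{\mathcal Q}^{-s}\varsigma(x)$ of $\widehat{\mathcal O}^\times\times(E\otimes\mathbb R)^\times$ is trivial on $\mathcal O^\times$, so it lives on a subgroup of finite index in $\mathbb A_E^\times/E^\times$, and it extends because $\overline{\mathbb F}_q^\times$ is divisible.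
\end{remark}

So $\psi$ defines an Eisenstein eigensystem that exists modulo $q$ only. If it lifts to characteristic zero at all, only a cusp form can carry the lift. The problem is to find the system in an integral structure and to show that it lifts.

\section{The method, in weight $[8,4]$ over $\mathbb Q(\sqrt5)$}\label{sec:example}

We fix notation for the whole paper. Put $n(z)=\left(\begin{smallmatrix}1&z\\0&1\end{smallmatrix}\right)$ and $d(t)=\left(\begin{smallmatrix}t&0\\0&1\end{smallmatrix}\right)$, so that $d(t)n(z)d(t)^{-1}=n(tz)$. For a ring $A$ and even $c\ge0$ let $L_c(A)=\mathrm{Sym}^c(A^2)\otimes\det^{-c/2}$ be the module of homogeneous polynomials of degree $c$ in $x,y$ with the action $(\gamma P)(x,y)=\det(\gamma)^{-c/2}P((x,y)\gamma)$. Scalar matrices act trivially, $n(z)$ sends $x\mapsto x$, $y\mapsto y+zx$, and $d(u)$ multiplies $x^{c-i}y^i$ by $u^{c/2-i}$.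

Let $E=\mathbb Q(\sqrt5)$, $\sigma_1(\sqrt5)>0$, $\varepsilon=\frac{1+\sqrt5}2$. The class number is $1$, and the units $\pm1,\pm\varepsilon$ realize all four sign patterns. By Remark \ref{rem:existence}, $\psi$ exists exactly when $\varepsilon^s\equiv\pm1\pmod{\mathcal Q}$. The hypotheses of Theorem \ref{thm:main} force $a\ge4$, so $s\ge3$. The norm of $\varepsilon^s\pm1$ is $1+(-1)^s\pm\mathrm{Tr}(\varepsilon^s)$, and the traces for $s=3,4,5$ are $4,7,11$; the norms are $\pm4$, then $9$ and $-5$, then $\pm11$. The first case is therefore $q=11$, $s=5$. The pair $(a,b)=(8,0)$ has $a=q-3$, which leaves $(a,b)=(6,2)$, $r=2$.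

Let $\mathcal Q$ be the prime above $11$ with $\varepsilon\equiv4$. Then $\varepsilon^5=5\varepsilon+3\equiv1\pmod{\mathcal Q}$, and $\psi_\infty=\mathrm{sgn}_1$. Let $R=\mathbb Z_{11}$, $V_R=L_6(R)\otimes L_2(R)$ in variables $x_1,y_1,x_2,y_2$, and $V_F=V_R/11$. Let $\gamma\in\Gamma=\mathrm{PGL}_2(\mathcal O)$ act by $\eta(\gamma)\,\gamma_{\mathcal Q}\otimes\gamma_{\overline{\mathcal Q}}$, with the sign $\eta(\gamma)=\mathrm{sgn}_2(\det\gamma)$. The stabilizer of the cusp $\infty$ is $\Gamma_\infty=\{n(z)d(\epsilon)\}=\mathcal O\rtimes\mathcal O^\times$, and its cohomology is the cohomology of the boundary of the Hilbert modular surface.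

For $z\in\mathcal O_q$ put
\[
C(z)=\int_0^{z_{\mathcal Q}}(y_1+wx_1)^6\,dw\cdot x_2^2=\frac{(y_1+z_{\mathcal Q}x_1)^7-y_1^7}{7x_1}\,x_2^2\in V_R .
\]
Splitting the integral at $z_{\mathcal Q}$ gives $C(z+z')=C(z)+n(z)C(z')$, so $C$ is a cocycle. For $u\in\mathcal O_q^\times$ the substitution $w\mapsto w/u_{\mathcal Q}$ gives
\[
d(u)\,C(u^{-1}z)=\chi_1(u)\,C(z),\qquad\chi_1(u)=u_{\mathcal Q}^{-4}\,u_{\overline{\mathcal Q}} .
\]
So a unit $\epsilon$ multiplies $C$ by $\theta(\epsilon)=\eta(d(\epsilon))\chi_1(\epsilon)$. We find $\theta(-1)=1$, and $\theta(\varepsilon)=\varepsilon_{\mathcal Q}^{-5}$ because $\varepsilon_{\overline{\mathcal Q}}=-\varepsilon_{\mathcal Q}^{-1}$ and $\mathrm{sgn}_2(\varepsilon)=-1$. Thus $\theta\equiv1\pmod{11}$ but $\theta\ne1$. The cochain $c(n(z)d(\epsilon))=C(z)$ on $\Gamma_\infty$ satisfies, for $\gamma=n(z)d(\epsilon)$ and $\gamma'=n(z')d(\epsilon')$,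
\[
c(\gamma)+\gamma c(\gamma')-c(\gamma\gamma')=(\theta(\epsilon)-1)\,n(z)\,C(\epsilon z') .
\]
So $c$ is a cocycle modulo $11$, and the right side divided by $11$ is a $2$-cocycle whose class $\beta\in H^2(\Gamma_\infty,V_R)$ is the image of $[c\bmod11]$ under the connecting map of $0\to V_R\to V_R\to V_F\to0$. In particular $11\beta=0$.

The class $\beta$ is not zero. Lemma \ref{lem:lattice} shows that $W=H^1(\mathcal O,V_R)$ is free of rank $2$, with $[C]$ as one basis vector and a second one on which $\varepsilon$ acts by $-\varepsilon_{\mathcal Q}^{5}$. So $\varepsilon$ fixes no nonzero element of $W$. If $\beta$ were zero, $[c\bmod 11]$ would lift to $H^1(\Gamma_\infty,V_R)$; the lift would restrict to an invariant element of $W$, hence to $0$, and then $[C]\in11W$, which is false.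

The Hecke operator at $\mathfrak p=(\pi)$, $\pi$ totally positive, has upper triangular coset representatives. In the computation of Lemma \ref{lem:hecke}, each of the $\mathrm{Nm}\,\mathfrak p$ matrices $n(\xi)d(\pi)$ contributes $\chi_1(\pi)$, and $d(\pi)^{-1}$ contributes $\chi_1(\pi)^{-1}$. Multiplying the sum by $\mathrm{Nm}\,\mathfrak p^{\,a/2}=(\pi\bar\pi)^3$ gives $\bar\pi^5+\pi^7\bar\pi^2$, which is \eqref{eq:classical}.

The eigensystem thus occurs in the torsion of $H^2(\Gamma_\infty,V_R)$. Three global facts carry it to a cusp form.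
\begin{enumerate}
\item Restriction $H^2(\Gamma,V_R)\to H^2(\Gamma_\infty,V_R)$ is surjective, because its cokernel embeds, by Lefschetz duality, in a group $H_1$.
\item $H^2(\Gamma,V_R)$ is torsion-free, because its torsion comes from $H^1(\Gamma,V_F)$.
\item $H^2(\Gamma,V_R)\otimes\mathbb C$ is cuspidal, because the boundary has no cohomology in characteristic zero.
\end{enumerate}
The groups $H_1$ and $H^1$ in the first two steps vanish by the congruence subgroup property, which turns them into cohomology of $\mathrm{SL}_2(\mathbb Z_q)\times\mathrm{SL}_2(\mathbb Z_q)$. In the example we obtain a cusp form of weight $[8,4]$ and full level with $a_h((2))\equiv2^5+2^9\equiv5$ modulo a prime above $11$. For $s=7$ the trace is $29$, and Theorem \ref{thm:main} gives congruences modulo primes above $29$ in weights $[10,6]$, $[12,4]$, $[14,2]$, which are the weights of Theorem \ref{thm:problem} for $k=8$.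

In general $E$ has several ideal classes, which the Hecke operators permute. Section \ref{sec:setup} sets up an adelic framework for this, Section \ref{sec:boundary} constructs the boundary class, and Sections \ref{sec:vanishing}--\ref{sec:end} carry out the three steps.

\section{The adelic module and the arithmetic groups}\label{sec:setup}

Fix the data of Theorem \ref{thm:main}. Let $F\subset\overline{\mathbb F}_q$ be a finite field containing the values of $\psi$, and let $R=W(F)$ be the ring of integers of the unramified extension of $\mathbb Q_q$ with residue field $F$; its uniformizer is $q$. We regard $R$ as a subring of $\overline{\mathbb Z}_q\subset\overline{\mathbb Q}_q$ and identify the residue field of $\overline{\mathbb Z}_q$ with $\overline{\mathbb F}_q$, compatibly with $R/q=F$.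

\subsection{Tools from group cohomology}
Modules are $R$-modules with a linear action.
\begin{itemize}
\item[(C1)] \emph{Shapiro's lemma.} For $\Delta'\subset\Delta$, an $R\Delta'$-module $A$ and an $R\Delta$-module $P$, we have $\mathrm{Ext}^n_{R\Delta}(P,\mathrm{Hom}_{R\Delta'}(R\Delta,A))=\mathrm{Ext}^n_{R\Delta'}(P,A)$. The module $\mathrm{Hom}_{R\Delta'}(R\Delta,A)$ is called coinduced. A product of $R$-modules whose factors are permuted transitively by $\Delta$ is coinduced from the stabilizer of one factor.
\item[(C2)] If $[\Delta:\Delta']$ is finite, then $\mathrm{cor}\circ\mathrm{res}=[\Delta:\Delta']$ on $H^n(\Delta,A)$. If the index is prime to $q$, then $H^n(\Delta,A)$ is a direct summand of $H^n(\Delta',A)$, naturally in $A$.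
\item[(C3)] For $\Delta'$ normal in $\Delta$ there is the Hochschild--Serre spectral sequence $H^p(\Delta/\Delta',H^m(\Delta',A))\Rightarrow H^{p+m}(\Delta,A)$, natural in $A$, and the inflation--restriction sequence $0\to H^1(\Delta/\Delta',A^{\Delta'})\to H^1(\Delta,A)\to H^1(\Delta',A)^{\Delta/\Delta'}$, the latter also for continuous cohomology of profinite groups. Here $\delta\in\Delta$ acts on cocycles by $(\delta c)(\delta')=\delta\,c(\delta^{-1}\delta'\delta)$.
\item[(C4)] Let $\Delta$ be a dense subgroup of a profinite group $K$, let $A$ be a finite continuous $K$-module, and let $\overline K$ be the image of $K$ in $\mathrm{Aut}(A)$. A cocycle $c:\Delta\to A$ gives a homomorphism $\delta\mapsto(c(\delta),\bar\delta)$ to the finite group $A\rtimes\overline K$. If its kernel contains $\Delta\cap K'$ for an open subgroup $K'$, which we may take normal, then $c$ factors through $\Delta/(\Delta\cap K')=K/K'$, so $c$ extends uniquely to a continuous cocycle on $K$.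
\end{itemize}

\subsection{Symmetric powers of small degree}
The hypothesis $a\le q-1$ enters through the next lemma. Let $L_c^-(A)\subset L_c(A)$ be the span of the monomials other than $y^c$.

\begin{lemma}\label{lem:sym}
Let $0\le c\le q-1$ be even.
\begin{enumerate}
\item[(a)] For $A=R$ or $F$, the map $n(1)-1$ on $L_c(A)$ has kernel $Ax^c$ and image $L_c^-(A)$.
\item[(b)] $L_c(F)$ is an irreducible self-dual $F[\mathrm{SL}_2(\mathbb F_q)]$-module. If $c>0$ it has no nonzero invariants.
\end{enumerate}
\end{lemma}

\begin{proof}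
(a) We have $(n(1)-1)x^{c-i}y^i=i\,x^{c-i+1}y^{i-1}+(\text{lower powers of }y)$, and $i$ is a unit for $1\le i\le c$. So the images of $x^{c-i}y^i$, $1\le i\le c$, form a basis of $L_c^-(A)$, and $x^c\mapsto0$.

(b) A nonzero submodule meets the kernel of the nilpotent operator $n(1)-1$, so it contains $x^c$, and hence $(x+zy)^c=\sum_i\binom ci z^ix^{c-i}y^i$ for all $z\in\mathbb F_q$. The binomial coefficients are nonzero and there are $q\ge c+1$ values of $z$, so these polynomials span $L_c(F)$ by the Vandermonde determinant. For self-duality, $c!$ is invertible, so $L_c(F)$ is the image of the symmetrizing idempotent on $(F^2)^{\otimes c}$. The determinant form on $F^2$ gives an invariant perfect pairing on $(F^2)^{\otimes c}$ for which this idempotent is self-adjoint, so the pairing stays perfect on its image.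
\end{proof}

\subsection{The module $M$}
Let $G=\mathrm{PGL}_2$ over $E$, with upper triangular Borel subgroup $B=NT$, $N=\{n(z)\}$, $T=\{d(t)\}$, and let $U=\prod_{\mathfrak p}\mathrm{PGL}_2(\mathcal O_{\mathfrak p})$. Let $V_R=L_a(R)\otimes_RL_b(R)$, in variables $x_1,y_1,x_2,y_2$, with $\mathrm{PGL}_2(\mathcal O_{\mathcal Q})$ acting on the first factor and $\mathrm{PGL}_2(\mathcal O_{\overline{\mathcal Q}})$ on the second.

Let $\psi_f$ and $\psi_\infty$ be the restrictions of $\psi$ to $\mathbb A_f^\times$ and $(E\otimes\mathbb R)^\times$. The character $\psi_\infty$ depends only on signs, so it has values $\pm1$, and $\psi_f(\tau)=\psi_\infty(\tau)$ for $\tau\in E^\times$. The boundary class will be built from the character $\chi=\nu^{b/2}\psi_f^{-1}:\mathbb A_f^\times\to F^\times$. By \eqref{eq:nu} and $s-b/2=a/2+1$,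
\begin{equation}\label{eq:chi}
\chi(\varpi_{\mathfrak p})=\mathrm{Nm}\,\mathfrak p^{\,b/2}\psi(\mathfrak p)^{-1},\qquad\chi(u)=u_{\mathcal Q}^{a/2+1}u_{\overline{\mathcal Q}}^{-b/2},\qquad\chi(\tau)=\eta(\tau)
\end{equation}
for $\mathfrak p\nmid q$, $u\in\widehat{\mathcal O}^\times$, $\tau\in E^\times$, where $\eta=(\mathrm{sgn}_1\mathrm{sgn}_2)^{b/2}\psi_\infty:E^\times\to\{\pm1\}\subset R^\times$. Since $\chi$ need not be trivial on $E^\times$, we twist the coefficients by this sign. It is trivial on squares, so $\eta(\gamma)=\eta(\det\gamma)$ is a character of $G(E)$, trivial on $N(E)$, with $\eta(d(\tau))=\eta(\tau)$.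

For an $R$-algebra $A$ put $V_A=V_R\otimes_RA$ and
\[
M_A=\{f:G(\mathbb A_f)\to V_A\ :\ f(gu)=u_q^{-1}f(g)\text{ for }u\in U\},\qquad(\gamma f)(g)=\eta(\gamma)f(\gamma^{-1}g)
\]
for $\gamma\in G(E)$. The values of $f$ on representatives of $G(\mathbb A_f)/U$ are arbitrary, so $M_R$ is torsion-free and $M_R/q=M_F$. For $\mathfrak p\nmid q$ and $\varpi=\varpi_{\mathfrak p}$, let $T_{\mathfrak p}f(g)$ be the sum of the values of $f$ at $g\delta$, with $\delta$ running over representatives of $U_{\mathfrak p}d(\varpi)U_{\mathfrak p}/U_{\mathfrak p}$ in $G(E_{\mathfrak p})$. These cosets correspond to the sublattices of index $\mathrm{Nm}\,\mathfrak p$ in $\mathcal O_{\mathfrak p}^2$, spanned by the columns of $n(\xi)d(\varpi)$, $\xi\in\mathcal O_{\mathfrak p}/\mathfrak p$, and of $\mathrm{diag}(1,\varpi)$, which equals $d(\varpi)^{-1}$ in $\mathrm{PGL}_2$. Thus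
\begin{equation}\label{eq:hecke}
(T_{\mathfrak p}f)(g)=\sum_{\xi\in\mathcal O_{\mathfrak p}/\mathfrak p}f\big(g\,n(\xi)d(\varpi)\big)+f\big(g\,d(\varpi)^{-1}\big).
\end{equation}
As $f$ is right invariant under $U_{\mathfrak p}$, the sum does not depend on the representatives. For $u\in U$, the component $u_{\mathfrak p}$ permutes the cosets and the other components commute with the $\delta$, so $T_{\mathfrak p}f\in M_A$. The $T_{\mathfrak p}$ commute with each other and with $G(E)$. This is the reason for using $M_A$: the polynomial ring $\mathbb T=R[T_{\mathfrak p}:\mathfrak p\nmid q]$ acts by module endomorphisms, so it acts on the cohomology of every subgroup of $G(E)$, compatibly with restriction, connecting maps and (C3).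

\begin{lemma}\label{lem:shapiro}
Let $\Delta\subset G(E)$ be a subgroup. For $g\in G(\mathbb A_f)$ let $\Delta_g=\Delta\cap gUg^{-1}$ act on $V_A$ through $\delta\mapsto\eta(\delta)(g^{-1}\delta g)_q$. Then evaluation at $g$ is a $\Delta_g$-map $M_A\to V_A$, and for every $R\Delta$-module $P$ restriction and evaluation give $\mathrm{Ext}^n_{R\Delta}(P,M_A)=\prod_g\mathrm{Ext}^n_{R\Delta_g}(P,V_A)$, with $g$ running over representatives of $\Delta\backslash G(\mathbb A_f)/U$.
\end{lemma}

\begin{proof}
For $\delta\in\Delta_g$ we have $(\delta f)(g)=\eta(\delta)f(g\cdot g^{-1}\delta^{-1}g)=\eta(\delta)(g^{-1}\delta g)_qf(g)$. Hence $f\mapsto(\delta\mapsto(\delta f)(g))_g$ maps $M_A$ to $\prod_g\mathrm{Hom}_{R\Delta_g}(R\Delta,V_A)$. The inverse sends $(\Phi_g)_g$ to $f(\delta^{-1}gu)=\eta(\delta)u_q^{-1}\Phi_g(\delta)$; this is well defined, because $\delta^{-1}gu=\delta'^{-1}gu'$ means $\delta'=\delta_0\delta$ with $\delta_0=gu'u^{-1}g^{-1}\in\Delta_g$. Now apply (C1).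
\end{proof}

\begin{lemma}\label{lem:iwasawa}
The double cosets $N(E)\backslash G(\mathbb A_f)/U$ are represented by the $d(t)$, $t\in\mathbb A_f^\times/\widehat{\mathcal O}^\times$, and $N(E)\cap d(t)Ud(t)^{-1}=n(\mathfrak a_t)$.
\end{lemma}

\begin{proof}
The Iwasawa decomposition says $G(\mathbb A_f)=B(\mathbb A_f)U$. If a scalar multiple of $n(z)d(t)$ lies in $\mathrm{GL}_2(\mathcal O_{\mathfrak p})$, its bottom row shows that the scalar is a unit; so $B(\mathbb A_f)\cap U=N(\widehat{\mathcal O})T(\widehat{\mathcal O})$. Hence $G(\mathbb A_f)$ is the disjoint union of the $N(\mathbb A_f)d(t)U$, and $N(\mathbb A_f)\cap d(t)Ud(t)^{-1}=n(t\widehat{\mathcal O})$. Finally $\mathbb A_f=E+t\widehat{\mathcal O}$ and $E\cap t\widehat{\mathcal O}=\mathfrak a_t$.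
\end{proof}

\subsection{Torsion-free subgroups of index prime to $q$}
By Lemma \ref{lem:iwasawa}, $B(E)\backslash G(\mathbb A_f)/U$ is the class group of $E$, and each ideal class contains an ideal prime to $q$. So $G(E)\backslash G(\mathbb A_f)/U$ has finitely many representatives $g_i=d(t_i)$ with $(t_i)_q=1$. Put $\Gamma_i=G(E)\cap g_iUg_i^{-1}$; it acts on $V_A$ by $\eta(\gamma)\gamma_q$, and $H^n(G(E),M_A)=\prod_iH^n(\Gamma_i,V_A)$ by Lemma \ref{lem:shapiro}.

The $\Gamma_i$ have torsion, which obstructs duality, and they are not subgroups of $\mathrm{SL}_2(E)$, where the congruence subgroup property holds. We pass to subgroups that repair both defects and, by (C2), lose nothing at $q$. Since $q$ is unramified in $E$ and totally ramified in $\mathbb Q(\zeta_q)$, these fields are linearly disjoint, and Chebotarev's theorem gives an odd prime $\ell\equiv2\pmod q$ that splits in $E$. Fix $\mathfrak l\mid\ell$, so $\mathcal O_{\mathfrak l}=\mathbb Z_\ell$. Let $K'\subset\mathrm{SL}_2(\widehat{\mathcal O})$ be the subgroup of elements that are $\equiv1\pmod{\mathfrak l}$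 at $\mathfrak l$, and put
\[
\Gamma_i^1=\mathrm{SL}_2(E)\cap g_i\mathrm{SL}_2(\widehat{\mathcal O})g_i^{-1},\qquad\Gamma_i'=\mathrm{SL}_2(E)\cap g_iK'g_i^{-1}.
\]

\begin{lemma}\label{lem:subgroup}
$\Gamma_i'$ is torsion-free. It maps isomorphically onto a normal subgroup of $\Gamma_i$ of finite index prime to $q$, on which $\eta=1$.
\end{lemma}

\begin{proof}
$\Gamma_i'$ embeds in the kernel of $\mathrm{SL}_2(\mathbb Z_\ell)\to\mathrm{SL}_2(\mathbb F_\ell)$. Let $\gamma=1+\ell^mZ$ with $m\ge1$ and $Z\not\equiv0\pmod\ell$. For a prime $p\ne\ell$ we have $\gamma^p\equiv1+p\ell^mZ\pmod{\ell^{m+1}}$, and $\gamma^\ell\equiv1+\ell^{m+1}Z\pmod{\ell^{m+2}}$ because $\ell$ is odd. So there are no elements of prime order; in particular $-1\notin\Gamma_i'$. Conjugation by $\Gamma_i$ preserves $\mathrm{SL}_2(E)$ and $g_iK'g_i^{-1}$, and $\eta$ factors through the determinant.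

The index $[\Gamma_i^1:\Gamma_i']$ divides $|\mathrm{SL}_2(\mathbb F_\ell)|=\ell(\ell^2-1)\equiv6\pmod q$, which is prime to $q$. It remains to show that $\Gamma_i^1/\{\pm1\}$ has $2$-power index in $\Gamma_i$. A matrix representing an element of $\Gamma_i$ is locally $zu$ with $z$ scalar and $u\in g_i\mathrm{GL}_2(\mathcal O_{\mathfrak p})g_i^{-1}$, so its determinant has even valuation at every $\mathfrak p$. If the determinant is a square in $E$, scale the matrix to determinant $1$; then $z^2\det u=1$ makes $z$ a unit, and the matrix lies in $\Gamma_i^1$. So $\Gamma_i^1/\{\pm1\}$ is the kernel of $\det:\Gamma_i\to E^\times/E^{\times2}$. The image lies in the group of classes of $\tau$ with $(\tau)=\mathfrak a^2$, and $\tau\mapsto[\mathfrak a]$ maps this group to the class group with kernel $\mathcal O^\times/\mathcal O^{\times2}$. So the image is finite and killed by $2$.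
\end{proof}

\subsection{The Borel--Serre boundary}
Let $X=\mathfrak H\times\mathfrak H$ be the product of two upper half-planes, with $\mathrm{SL}_2(E)$ acting through $(\sigma_1,\sigma_2)$. The group $\mathrm{Res}_{E/\mathbb Q}\mathrm{SL}_2$ has $\mathbb Q$-rank $1$, and the Borel--Serre completion \cite{BS} is a contractible $4$-manifold with boundary $\overline X\supset X$ with the following properties. The action of $\mathrm{SL}_2(E)$ extends. The connected components of $\partial\overline X$ are contractible sets $e(c)$, $c\in\mathbb P^1(E)$, with $\gamma e(c)=e(\gamma c)$; for instance $e(\infty)\cong\mathbb R^3$ is the quotient of $X$ by the simultaneous scaling of the two imaginary parts. Arithmetic subgroups act properly with compact quotient. So $\Gamma_i'$ acts freely and $Y_i=\Gamma_i'\backslash\overline X$ is a compact manifold with boundary, oriented because $\Gamma_i'$ acts holomorphically on $X$. A finite triangulation of $Y_i$ gives a finite free resolution of $R$ over $R\Gamma_i'$. Hence $H^n(\Gamma_i',V_R)$ and $H_n(\Gamma_i',V_R)$ are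 finitely generated over $R$, and $H^n(\Gamma_i',V_A)=H^n(\Gamma_i',V_R)\otimes_RA$ for flat $A$.

For a subgroup $\Delta$ of $G(E)$ and an $R\Delta$-module $L$ put
\[
H^n_\partial(\Delta,L)=\mathrm{Ext}^n_{R\Delta}(R[\mathbb P^1(E)],L)=H^n\big(\Delta,\mathrm{Hom}_R(R[\mathbb P^1(E)],L)\big).
\]
The augmentation $R[\mathbb P^1(E)]\to R$ induces $\rho_\Delta:H^n(\Delta,L)\to H^n_\partial(\Delta,L)$, which commutes with restriction and corestriction.

\begin{lemma}\label{lem:dictionary}
\begin{enumerate}
\item[(a)] Restriction $H^n(G(E),M_A)\to H^n(B(E),M_A)$ is the product of the maps $\rho_{\Gamma_i}:H^n(\Gamma_i,V_A)\to H^n_\partial(\Gamma_i,V_A)$.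
\item[(b)] For an $R\Gamma_i'$-module $L$, viewed as a local system, $\rho_{\Gamma_i'}$ is the restriction $H^n(Y_i;L)\to H^n(\partial Y_i;L)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $G(E)$ is transitive on $\mathbb P^1(E)$ and $B(E)$ is the stabilizer of $\infty$, so $R[\mathbb P^1(E)]=RG(E)\otimes_{RB(E)}R$. Hence $H^n(B(E),M_A)=H^n_\partial(G(E),M_A)$, with restriction corresponding to $\rho_{G(E)}$. Apply Lemma \ref{lem:shapiro} with $P=R$ and $P=R[\mathbb P^1(E)]$.

(b) The singular chain complexes of $\overline X$ and $\partial\overline X$ consist of free $R\Gamma_i'$-modules, since the action is free. They resolve $R$ and $R[\mathbb P^1(E)]$, since $\overline X$ and the $e(c)$ are contractible, and the inclusion induces the augmentation. Apply $\mathrm{Hom}_{R\Gamma_i'}(-,L)$.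
\end{proof}

\section{Cohomology of the boundary}\label{sec:boundary}

We compute $H^\bullet(B(E),M_A)$ in two stages, first for $N(E)$ and then for $T(E)$.

\subsection{Unipotent lattices}
By Lemmas \ref{lem:shapiro} and \ref{lem:iwasawa}, the cohomology of $N(E)$ is a product of cohomology groups of the ideals $\mathfrak a_t$, where $z\in\mathfrak a_t$ acts by $n(t_q^{-1}z)$. To compare different $t$, as the Hecke operators require, we identify all these groups with one fixed group. Call $\Lambda\subset\mathcal O_q$ a \emph{dense lattice} if $\Lambda\cong\mathbb Z^2$ and $\Lambda\otimes\mathbb Z_q\to\mathcal O_q$ is bijective. Examples are $\Lambda_t=t_q^{-1}\mathfrak a_t$ and $\Lambda_0=\mathbb Z(1,0)+\mathbb Z(0,1)$; the second is adapted to the tensor structure of $V_R$. Let $z\in\mathcal O_q$ act on $V_R$ by $n(z)$, and let $W=H^1_{\mathrm{cont}}(\mathcal O_q,V_R)$, with $u\in\mathcal O_q^\times$ acting by $(uC)(z)=d(u)C(u^{-1}z)$.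

\begin{lemma}\label{lem:lattice}
Let $\Lambda$ be a dense lattice.
\begin{enumerate}
\item[(a)] Every cocycle $\Lambda\to V_R$ extends uniquely to a continuous cocycle on $\mathcal O_q$, and restriction $W\to H^1(\Lambda,V_R)$ is bijective.
\item[(b)] $W=Rw_1\oplus Rw_2$ is free, and $\mathcal O_q^\times$ acts on $w_1,w_2$ by
\[
\chi_1(u)=u_{\mathcal Q}^{-a/2-1}u_{\overline{\mathcal Q}}^{b/2},\qquad\chi_2(u)=u_{\mathcal Q}^{a/2}u_{\overline{\mathcal Q}}^{-b/2-1}.
\]
\item[(c)] $H^0(\Lambda,V_R)$ and $H^2(\Lambda,V_R)$ are free of rank $1$, and $H^m=0$ for $m>2$. If $u\Lambda=\Lambda$, then $u$ acts on them by $u_{\mathcal Q}^{a/2}u_{\overline{\mathcal Q}}^{b/2}$ and $\pm u_{\mathcal Q}^{-a/2}u_{\overline{\mathcal Q}}^{-b/2}$.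
\end{enumerate}
\end{lemma}

\begin{proof}
For a basis $z_1,z_2$ of $\Lambda$ and $n_i=n(z_i)$, the cohomology of $\Lambda$ is that of the Koszul complex $V_R\to V_R^2\to V_R$ with maps $v\mapsto((n_1-1)v,(n_2-1)v)$ and $(v_1,v_2)\mapsto(n_1-1)v_2-(n_2-1)v_1$; a cocycle $c$ corresponds to $(c(z_1),c(z_2))$.

(a) Apply (C4) to $V_R/q^m$. The finite group occurring there is a $q$-group, so the kernel has $q$-power index in $\Lambda$ and contains some $q^{m'}\Lambda=\Lambda\cap q^{m'}\mathcal O_q$. The extensions are unique, hence compatible as $m$ varies. Coboundaries correspond to coboundaries.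

(b) By (a) we may take $\Lambda=\Lambda_0$. Its Koszul complex is the tensor product of the complexes $n(1)-1:L_c(R)\to L_c(R)$ for $c=a,b$. By Lemma \ref{lem:sym}(a), each of these is the direct sum of $Rx^c$ in degree $0$, $Ry^c$ in degree $1$ and a contractible complex. So $W$ is free on the classes $w_1$ of $(y_1^ax_2^b,0)$ and $w_2$ of $(0,x_1^ay_2^b)$. The class $w_1$ is represented by $z\mapsto c_1(z_{\mathcal Q})\,x_2^b$, where $c_1:\mathbb Z_q\to L_a(R)$ is the continuous cocycle with $c_1(1)=y_1^a$. The class of a continuous cocycle $c$ on $\mathbb Z_q$ is determined by $c(1)$ modulo $L_a^-(R)$. On the quotient $L_a(R)/L_a^-(R)$ the group $N(\mathbb Z_q)$ acts trivially, so there $c_1$ is a continuous homomorphism, $c_1(z)\equiv z\,y_1^a$, and $d(u)c_1(u^{-1})\equiv u^{-a/2-1}y_1^a$. As $d(u)x_2^b=u^{b/2}x_2^b$, this gives $\chi_1$; exchanging the roles of the two factors gives $\chi_2$.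

(c) The invariants $V_R^\Lambda$ and the closed submodule $I=\sum_{z\in\Lambda}(n(z)-1)V_R$ do not change when $\Lambda$ is replaced by its closure $\mathcal O_q$, so they can be computed for $\Lambda_0$. By Lemma \ref{lem:sym}(a), $V_R^\Lambda=Rx_1^ax_2^b$, and $V_R/I$ is free on the image of $y_1^ay_2^b$. The Koszul complex shows that $V_R\to V_R/I$ induces an isomorphism $H^2(\Lambda,V_R)\to H^2(\Lambda,V_R/I)=\mathrm{Hom}(\wedge^2\Lambda,V_R/I)$. It is equivariant for $u$, which acts on $\wedge^2\Lambda\cong\mathbb Z$ by $\pm1$.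
\end{proof}

For $\epsilon\in\mathcal O^\times$ we have $\epsilon_{\overline{\mathcal Q}}=\pm\epsilon_{\mathcal Q}^{-1}$. So the eigenvalues of $\epsilon$ on $H^m(\Lambda_t,V_R)$ are
\begin{equation}\label{eq:eigen}
\pm\epsilon_{\mathcal Q}^{\,r}\quad(m=0),\qquad\pm\epsilon_{\mathcal Q}^{-s},\ \pm\epsilon_{\mathcal Q}^{\,s}\quad(m=1),\qquad\pm\epsilon_{\mathcal Q}^{-r}\quad(m=2).
\end{equation}
For $\epsilon=\varepsilon_0$ none of them is $\pm1$, since $r,s\ge1$ and $\varepsilon_0$ has infinite order.

\subsection{Cohomology of $N(E)$}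
We identify $T(E)$ with $E^\times$.

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(a)] As an $E^\times$-module, $H^m(N(E),M_A)$ is the product, over the ideal classes $[\mathfrak a_t]$, of the modules coinduced from the $\mathcal O^\times$-modules $H^m(\Lambda_t,V_A)\otimes\eta$.
\item[(b)] For a cocycle $c:N(E)\to M_R$ and $t\in\mathbb A_f^\times$ let $C_t$ be the continuous cocycle on $\mathcal O_q$ with $C_t(t_q^{-1}z)=c(n(z))(d(t))$ for $z\in\mathfrak a_t$, and let $\varphi(t)=[C_t]\in W$. Then $[c]\mapsto\varphi$ identifies $H^1(N(E),M_R)$ with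
\[
\mathcal W=\{\varphi:\mathbb A_f^\times\to W\ :\ \varphi(tu)=u_q^{-1}\varphi(t)\text{ for }u\in\widehat{\mathcal O}^\times\},
\]
and $\tau\in E^\times$ acts by $(\tau\varphi)(t)=\eta(\tau)\varphi(\tau^{-1}t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $M_A$ is the product of its submodules of functions supported on one double coset $N(E)d(t)U$, and $d(\tau)$ carries the factor for $t$ to the factor for $\tau t$. So $H^m(N(E),M_A)=\prod_tH^m(\Lambda_t,V_A)$, and $E^\times$ permutes the factors as it permutes fractional ideals, with stabilizers $\mathcal O^\times$. A unit $\epsilon$ acts on $\mathfrak a_t$ by multiplication and on the value at $d(t)$ by $\eta(\epsilon)d(\epsilon)_q$, by Lemma \ref{lem:shapiro}. Now use (C1).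

(b) By Lemmas \ref{lem:shapiro} and \ref{lem:lattice}(a), $[c]$ is determined by the values of $\varphi$ on representatives of $\mathbb A_f^\times/\widehat{\mathcal O}^\times$, and these are arbitrary. From $c(n(z))(d(tu))=d(u)_q^{-1}c(n(z))(d(t))$ we get $C_{tu}(z')=d(u_q)^{-1}C_t(u_qz')$, that is, $C_{tu}=u_q^{-1}C_t$. For the action of $\tau$ and $z\in\mathfrak a_t$,
\[
(\tau c)(n(z))(d(t))=\eta(\tau)\,c(n(\tau^{-1}z))(d(\tau^{-1}t))=\eta(\tau)\,C_{\tau^{-1}t}(t_q^{-1}z).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:hecke}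
For $\varphi\in\mathcal W$ and $\mathfrak p\nmid q$: $\ (T_{\mathfrak p}\varphi)(t)=\mathrm{Nm}\,\mathfrak p\cdot\varphi(t\varpi_{\mathfrak p})+\varphi(t\varpi_{\mathfrak p}^{-1})$.
\end{lemma}

\begin{proof}
Write $\varpi=\varpi_{\mathfrak p}$. By \eqref{eq:hecke}, $(T_{\mathfrak p}\varphi)(t)$ is the class of the cocycle
\[
z\mapsto\sum_\xi c(n(z))\big(d(t)n(\xi)d(\varpi)\big)+c(n(z))\big(d(t\varpi^{-1})\big),\qquad z\in\mathfrak a_t .
\]
As $\varpi_q=1$, the dense lattices $\Lambda_{t\varpi}\subset\Lambda_t\subset\Lambda_{t\varpi^{-1}}$ are the images of $\mathfrak a_t\mathfrak p\subset\mathfrak a_t\subset\mathfrak a_t\mathfrak p^{-1}$ under the same map $z\mapsto t_q^{-1}z$. So the last term is $C_{t\varpi^{-1}}(t_q^{-1}z)$, with class $\varphi(t\varpi^{-1})$, and by Lemma \ref{lem:lattice}(a) the class of the sum over $\xi$ may be computed on $\mathfrak a_t\mathfrak p$, where each term will be a cocycle.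

We move $n(\xi)$ to the left by a global element. Choose $z_\xi\in\mathfrak a_t$ with $z_\xi\equiv t_{\mathfrak p}\xi\pmod{t_{\mathfrak p}\varpi\mathcal O_{\mathfrak p}}$, and view $\xi$ as an adele supported at $\mathfrak p$. Then
\[
d(t)n(\xi)d(\varpi)=n(z_\xi)\,d(t\varpi)\,v,\qquad v=n\big((t\varpi)^{-1}(t\xi-z_\xi)\big)\in N(\widehat{\mathcal O}),
\]
and $v_q^{-1}=n(\zeta)$ with $\zeta=t_q^{-1}z_\xi\in\mathcal O_q$. Hence the term for $\xi$ is $n(\zeta)\cdot\big(n(-z_\xi)c(n(z))\big)(d(t\varpi))$. For a cocycle $c$ on an abelian group, $c(\delta\delta')=c(\delta'\delta)$ gives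
\begin{equation}\label{eq:abelian}
\delta'c(\delta)=c(\delta)+(\delta-1)c(\delta').
\end{equation}
Apply this on $N(E)$ with $\delta'=n(-z_\xi)$ and evaluate at $d(t\varpi)$, which is equivariant for $n(\mathfrak a_t\mathfrak p)$: the term is $n(\zeta)C_{t\varpi}(t_q^{-1}z)$ plus a coboundary. By \eqref{eq:abelian} on $\mathcal O_q$, $n(\zeta)C_{t\varpi}$ is cohomologous to $C_{t\varpi}$. So each $\xi$ contributes $\varphi(t\varpi)$.
\end{proof}

\subsection{The torsion class}
\begin{proposition}\label{prop:class}
There is $\beta\ne0$ in $H^2(B(E),M_R)$ with $q\beta=0$ and $T_{\mathfrak p}\beta=\lambda_{\mathfrak p}\beta$ for all $\mathfrak p\nmid q$, where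
\[
\lambda_{\mathfrak p}=\mathrm{Nm}\,\mathfrak p^{\,1+b/2}\psi(\mathfrak p)^{-1}+\mathrm{Nm}\,\mathfrak p^{-b/2}\psi(\mathfrak p)\in F .
\]
\end{proposition}

\begin{proof}
Since $2$ is invertible in $R$, $H^p(\mathcal O^\times,L)=H^p(\varepsilon_0^{\mathbb Z},L^{\{\pm1\}})=0$ for $p\ge2$. By Lemma \ref{lem:N}(a) and (C1), the spectral sequence (C3) for $N(E)\subset B(E)$ has $E_2^{p,m}=0$ for $p\ge2$. In particular $E_2^{2,0}=E_2^{3,0}=0$, so $E_2^{1,1}=H^1(E^\times,\mathcal W)$ is the first step of the filtration on $H^2(B(E),M_R)$, and the inclusion is $\mathbb T$-linear. It suffices to find $\beta$ in $H^1(E^\times,\mathcal W)$.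

The module $\mathcal W$ is torsion-free, and $\mathcal W/q$ consists of the functions $\mathbb A_f^\times\to W/q$ with the same transformation rule and the same formulas for $\tau$ and $T_{\mathfrak p}$. The connecting map $\delta:(\mathcal W/q)^{E^\times}\to H^1(E^\times,\mathcal W)$ is $\mathbb T$-linear, its image is killed by $q$, and its kernel is the image of $\mathcal W^{E^\times}$. An invariant $\varphi\in\mathcal W$ satisfies $\varphi(\tau t)=\eta(\tau)\varphi(t)$, so $\eta(\varepsilon_0)\varphi(t)=\varphi(t\varepsilon_0)=(\varepsilon_0)_q^{-1}\varphi(t)$. By \eqref{eq:eigen}, $\pm1$ is not an eigenvalue of $\varepsilon_0$ on the free module $W$, so $\varphi=0$. Hence $\delta$ is injective.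

Modulo $q$ there is an invariant function. Put $\varphi_0(t)=\chi(t)\bar w_1\in W/q$. By \eqref{eq:chi}, $\chi(u)=\chi_1(u_q)^{-1}\bmod q$ on $\widehat{\mathcal O}^\times$, so $\varphi_0\in\mathcal W/q$; this is where $\psi(u)=u^{-s}$ is used. Also $\chi(\tau)=\eta(\tau)$, so $\varphi_0$ is $E^\times$-invariant. By Lemma \ref{lem:hecke} and \eqref{eq:chi}, $T_{\mathfrak p}\varphi_0=(\mathrm{Nm}\,\mathfrak p\,\chi(\varpi_{\mathfrak p})+\chi(\varpi_{\mathfrak p})^{-1})\varphi_0=\lambda_{\mathfrak p}\varphi_0$. Take $\beta=\delta(\varphi_0)$.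
\end{proof}

The same eigenvalues show that nothing survives in characteristic zero. This is the cohomological form of the vanishing of constant terms in Section \ref{subsec:why}.

\begin{proposition}\label{prop:rational}
If $A$ is a field containing $R$, then $H^n(B(E),M_A)=0$ for all $n$.
\end{proposition}

\begin{proof}
The Koszul complex gives $H^m(\Lambda_t,V_A)=H^m(\Lambda_t,V_R)\otimes_RA$. By \eqref{eq:eigen}, $\varepsilon_0-1$ is an automorphism of the $\mathcal O^\times$-module $L=H^m(\Lambda_t,V_A)\otimes\eta$, hence induces an automorphism of $H^p(\mathcal O^\times,L)$. But an element of an abelian group acts trivially on the cohomology of the group, so this automorphism is $0$ and $H^p(\mathcal O^\times,L)=0$. By Lemma \ref{lem:N}(a), every term $E_2^{p,m}$ of (C3) vanishes.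
\end{proof}

\section{Vanishing in degree one}\label{sec:vanishing}

\begin{proposition}\label{prop:vanishing}
$H^1(\Gamma_i',V_F)=0$ and $H_1(\Gamma_i',V_R)=0$ for all $i$.
\end{proposition}

The group $\Gamma_i'$ is not explicit, but $H^1$ with finite coefficients depends only on its finite quotients, and these are known. The computation then takes place at $q$, where the following local statement is needed when $b=0$.

\begin{lemma}\label{lem:local}
If $c$ is even, $4\le c\le q-1$ and $c\ne q-3$, then $H^1_{\mathrm{cont}}(\mathrm{SL}_2(\mathbb Z_q),L_c(F))=0$.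
\end{lemma}

\begin{proof}
Write $L=L_c(F)$, $S=\mathrm{SL}_2(\mathbb F_q)$ and $K_m=\ker(\mathrm{SL}_2(\mathbb Z_q)\to\mathrm{SL}_2(\mathbb Z/q^m))$. By inflation--restriction it suffices to show that $H^1(S,L)=0$ and that every continuous $S$-equivariant homomorphism $\phi:K_1\to L$ is zero.

\emph{The homomorphisms.} The map $1+q^mZ\mapsto Z\bmod q$ embeds $K_m/K_{m+1}$ in $\mathfrak{sl}_2(\mathbb F_q)$, and it is onto because of $n(q^m)$, its transpose and $\mathrm{diag}(1+q^m,(1+q^m)^{-1})$. As $(1+q^mZ)^q\equiv1+q^{m+1}Z\pmod{q^{m+2}}$, every element of $K_{m+1}$ is a $q$-th power times an element of $K_{m+2}$. Now $\phi$ kills $q$-th powers and kills $K_m$ for large $m$, so by descending induction it kills $K_2$. Thus $\phi$ gives an $F[S]$-map $\mathfrak{sl}_2(F)\to L$. The source is isomorphic to $L_2(F)$: with $J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, the map from $Z$ to the quadratic form $(x,y)ZJ(x,y)^{\mathrm T}$ is equivariant because $\gamma^{-1}J=J\gamma^{\mathrm T}$, and bijective because $q$ is odd. By Lemma \ref{lem:sym}(b)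 both modules are irreducible, of dimensions $3\ne c+1$, so $\phi=0$.

\emph{The finite group.} The subgroup $N(\mathbb F_q)$ is a Sylow $q$-subgroup, cyclic with generator $n=n(1)$. By (C2), $H^1(S,L)$ embeds in $H^1(N(\mathbb F_q),L)$, and the image is fixed by the elements $d_t=\mathrm{diag}(t,t^{-1})$. Evaluation at $n$ identifies $H^1(N(\mathbb F_q),L)$ with $\ker(1+n+\dots+n^{q-1})/(n-1)L$, and $1+n+\dots+n^{q-1}=(n-1)^{q-1}$ in characteristic $q$. By Lemma \ref{lem:sym}(a), $n$ is one Jordan block of size $c+1$. If $c=q-1$, then $\ker(n-1)^{q-1}$ and $(n-1)L$ both have dimension $q-1$, and $H^1=0$. If $c\le q-2$, then $(n-1)^{q-1}=0$ and $H^1=L/L^-_c(F)$ is spanned by $y^c$. Modulo $L_c^-(F)$ a cocycle is additive, $d_t^{-1}n(1)d_t=n(t^{-2})$, and $d_ty^c=t^{-c}y^c$; so $d_t$ acts by $t^{-c-2}$. This character of $\mathbb F_q^\times$ is trivial only if $q-1$ divides $c+2\le q$, that is, $c=q-3$.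
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:vanishing}]
Since $E$ has a real place and infinitely many units, Serre's theorem \cite{Serre} says that every subgroup of finite index in $\mathrm{SL}_2(\mathcal O)$ contains a principal congruence subgroup. The groups $\Gamma_i'$ and $\mathrm{SL}_2(\mathcal O)$ are intersections of $\mathrm{SL}_2(E)$ with compact open subgroups of $\mathrm{SL}_2(\mathbb A_f)$, hence commensurable. So a subgroup of finite index in $\Gamma_i'$ meets $\mathrm{SL}_2(\mathcal O)$ in a subgroup of finite index, and therefore contains the intersection of $\mathrm{SL}_2(E)$ with an open subgroup of $\mathrm{SL}_2(\mathbb A_f)$. By strong approximation $\mathrm{SL}_2(E)$ is dense in $\mathrm{SL}_2(\mathbb A_f)$, so $\Gamma_i'$ is dense in $g_iK'g_i^{-1}$. As $(g_i)_q=1$ and $\mathfrak l\nmid q$, this group is $A_1\times A_2\times P$ with $A_1=\mathrm{SL}_2(\mathcal O_{\mathcal Q})$, $A_2=\mathrm{SL}_2(\mathcal O_{\overline{\mathcal Q}})$ and $P$ supported away from $q$, acting trivially on $V_F$. By (C4), $H^1(\Gamma_i',V_F)=H^1_{\mathrm{cont}}(A_1\times A_2\times P,V_F)$.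

Since $a>0$, Lemma \ref{lem:sym}(b) gives $V_F^{A_1}=L_a(F)^{A_1}\otimes L_b(F)=0$. The group $A_2\times P$ commutes with $A_1$, so it acts on $H^1_{\mathrm{cont}}(A_1,V_F)=H^1_{\mathrm{cont}}(A_1,L_a(F))\otimes L_b(F)$ through the second factor. Inflation--restriction for $A_1$ gives
\[
H^1(\Gamma_i',V_F)\hookrightarrow H^1_{\mathrm{cont}}(A_1,L_a(F))\otimes L_b(F)^{A_2}.
\]
If $b>0$ the second factor is zero by Lemma \ref{lem:sym}(b). If $b=0$ then $a\notin\{2,q-3\}$, and the first factor is zero by Lemma \ref{lem:local}.

For homology, $H_1(\Gamma_i',V_F)$ is dual to $H^1(\Gamma_i',V_F^*)$, and $V_F^*\cong V_F$ by Lemma \ref{lem:sym}(b), so $H_1(\Gamma_i',V_F)=0$. The long exact sequence of $0\to V_R\to V_R\to V_F\to0$ embeds $H_1(\Gamma_i',V_R)/q$ in this group. Since $H_1(\Gamma_i',V_R)$ is finitely generated, it is zero by Nakayama's lemma.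
\end{proof}

\begin{remark}\label{rem:q-3}
For $b=0$ and $a=q-3$ the proposition is false. Distinct Sylow $q$-subgroups of $S=\mathrm{SL}_2(\mathbb F_q)$ intersect trivially, so by the stable element theorem $H^1(S,L)$ is the whole space of diagonal invariants in $H^1(N(\mathbb F_q),L)$, which is one-dimensional for $L=L_{q-3}(F)$. Inflation along the surjection $\Gamma_i'\to S$ given by reduction modulo $\mathcal Q$ is injective.
\end{remark}

\section{From the boundary to the surface}\label{sec:lifting}

\begin{proposition}\label{prop:lifting}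
$H=H^2(G(E),M_R)$ is a finitely generated torsion-free $R$-module, and restriction $H\to H^2(B(E),M_R)$ is surjective.
\end{proposition}

\begin{proof}
By (C2) and Lemma \ref{lem:subgroup}, $H^n(G(E),M_A)=\prod_iH^n(\Gamma_i,V_A)$ is a direct summand of the finite product $\prod_iH^n(\Gamma_i',V_A)$. So $H$ is finitely generated, and $H^1(G(E),M_F)=0$ by Proposition \ref{prop:vanishing}. The long exact sequence of $0\to M_R\to M_R\to M_F\to0$ shows that multiplication by $q$ is injective on $H$.

By Lemma \ref{lem:dictionary}(b), $\rho_{\Gamma_i'}$ is the first map in the exact sequence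
\[
H^2(Y_i;V_R)\to H^2(\partial Y_i;V_R)\to H^3(Y_i,\partial Y_i;V_R).
\]
Lefschetz duality on the compact oriented $4$-manifold $Y_i$ gives $H^3(Y_i,\partial Y_i;V_R)\cong H_1(Y_i;V_R)=H_1(\Gamma_i',V_R)$, which is zero by Proposition \ref{prop:vanishing}. So $\rho_{\Gamma_i'}$ is surjective. Given $\xi\in H^2_\partial(\Gamma_i,V_R)$, write $\mathrm{res}\,\xi=\rho_{\Gamma_i'}(\xi')$. Then $[\Gamma_i:\Gamma_i']\,\xi=\mathrm{cor}\,\mathrm{res}\,\xi=\rho_{\Gamma_i}(\mathrm{cor}\,\xi')$, and the index is a unit in $R$. So $\rho_{\Gamma_i}$ is surjective, and Lemma \ref{lem:dictionary}(a) finishes the proof.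
\end{proof}

\section{Cuspidality in characteristic zero}\label{sec:cuspidal}

Choose a field isomorphism $\iota:\overline{\mathbb Q}_q\to\mathbb C$ such that $E\to E_{\mathcal Q}\subset\overline{\mathbb Q}_q\to\mathbb C$ is $\sigma_1$; any isomorphism has this property after composing, if necessary, with an automorphism of $\mathbb C$ that sends $\sqrt D$ to $-\sqrt D$. Then $\overline{\mathcal Q}$ gives $\sigma_2$. This choice places the weight $a+2$ at $\infty_1$. We view $\mathbb C$ as an $R$-algebra through $\iota$. The $\mathbb T$-linear map $H\otimes_R\mathbb C\to H^2(G(E),M_{\mathbb C})$ is an isomorphism, being by (C2) a direct summand of the corresponding isomorphisms for the $\Gamma_i'$.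

For even $k\ge2$ let $\mathcal D_k$ be the discrete series representation of $\mathrm{PGL}_2(\mathbb R)$ of weight $k$, whose $\mathrm{SO}(2)$-weights are $\pm k,\pm(k+2),\dots$.

\begin{proposition}\label{prop:cuspidal}
Every system of $\mathbb T$-eigenvalues in $H^2(G(E),M_{\mathbb C})$ is the system of eigenvalues on $\pi_f^U\ne0$ for a cuspidal automorphic representation $\pi$ of $\mathrm{PGL}_2(\mathbb A_E)$ with $\pi_\infty=\mathcal D_{a+2}\otimes\mathcal D_{b+2}$.
\end{proposition}

\begin{proof}
\emph{Moving the action from $q$ to $\infty$.} Through $\iota$, the group $G(E\otimes\mathbb Q_q)$ acts on $V_{\mathbb C}=L_a(\mathbb C)\otimes L_b(\mathbb C)$. So does $G_\infty=\mathrm{PGL}_2(\mathbb R)^2$, and by the choice of $\iota$ the two actions agree on $G(E)$. Let $\eta_\infty$ be the character of $G_\infty$, a function of the signs of the two determinants, that restricts to $\eta$, and put $V_\eta=V_{\mathbb C}\otimes\eta_\infty$. For $f\in M_{\mathbb C}$ let $f^\natural(g)=g_qf(g)$. Then $f^\natural(gu)=f^\natural(g)$ and $(\gamma f)^\natural(g)=\eta(\gamma)\gamma_qf^\natural(\gamma^{-1}g)$.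 So $M_{\mathbb C}=\mathrm{Map}(G(\mathbb A_f)/U,V_\eta)$ with the diagonal action of $G(E)$, and $T_{\mathfrak p}$ is still given by \eqref{eq:hecke}, whose representatives have trivial $q$-component.

\emph{Differential forms.} Write $X=G_\infty/K_\infty$ with $K_\infty$ maximal compact; a real matrix of negative determinant acts on $\mathfrak H$ by the fractional linear formula applied to $\bar z$. Let $\Omega^p$ be the space of smooth $V_\eta$-valued $p$-forms on $X\times G(\mathbb A_f)/U$. As $X\cong\mathbb R^4$, the complex $\Omega^\bullet$ resolves $M_{\mathbb C}$, and $G(E)$ and $\mathbb T$ act on it. Each $\Omega^p$ is acyclic for $G(E)$. Indeed, (C1) and (C2) reduce this to $\Gamma_i'$ acting on $\Omega^p(X,V_{\mathbb C})$; a partition of unity on $\Gamma_i'\backslash X$ gives a smooth function $\varrho$ on $X$ whose translates form a locally finite family with sum $1$, and $\Phi\mapsto\sum_\gamma\gamma^{-1}(\varrho\,\Phi(\gamma))$ splits the embedding of $\Omega^p(X,V_{\mathbb C})$ into the module coinduced from the trivial group. Hence $H^2(G(E),M_{\mathbb C})$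 is, as a $\mathbb T$-module, the cohomology of the complex of $G(E)$-invariant forms.

Fix an inner product on $V_{\mathbb C}$ invariant under $\mathrm{SU}(2)^2$, and use $\|g^{-1}v\|$ as the norm at the point $gK_\infty$; this metric on $X\times V_\eta$ is $G_\infty$-invariant. Let $\mathcal H$ be the space of $G(E)$-invariant $2$-forms that are closed, coclosed and square-integrable modulo $G(E)$. It is $\mathbb T$-stable.

\emph{The map $\mathcal H\to H^2(G(E),M_{\mathbb C})$ is surjective.} Let $(\xi_i)_i$ be a class, $\xi_i\in H^2(\Gamma_i,V_\eta)$. By Proposition \ref{prop:rational} and Lemma \ref{lem:dictionary}, $\mathrm{res}\,\xi_i\in H^2(Y_i;V_{\mathbb C})$ restricts to zero on $\partial Y_i$. So it comes from $H^2(Y_i,\partial Y_i;V_{\mathbb C})$ and is represented by a closed compactly supported form $\omega$ on $Z=\Gamma_i'\backslash X$. The $L^2$ forms on $Z$ decompose orthogonally as $\mathcal H_Z\oplus\overline{d\Omega_c^1}\oplus\overline{d^*\Omega_c^3}$, where $\mathcal H_Z$, the orthogonal complement of the last two summands, consists of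 smooth closed and coclosed forms by elliptic regularity. The form $\omega$ is orthogonal to the third summand, so $\omega=\omega_0+\lim d\alpha_m$ with $\omega_0\in\mathcal H_Z$ and $\alpha_m$ compactly supported. For every closed compactly supported $2$-form $\omega'$ with values in $V_{\mathbb C}^*$, Stokes' theorem gives $\int_Z(\omega-\omega_0)\wedge\omega'=\lim\int_Zd\alpha_m\wedge\omega'=0$. By Poincar\'e duality $\omega-\omega_0$ is exact. Averaging $\omega_0$ over the finite group $\Gamma_i/\Gamma_i'$, which acts by isometries and fixes $\mathrm{res}\,\xi_i$, gives a $\Gamma_i$-invariant harmonic form. Its class is $\xi_i$, because restriction is injective.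

\emph{The automorphic description.} Let $K_\infty^0$ be the identity component of $K_\infty$. Pull forms back along $G_\infty/K_\infty^0\to X$ and multiply by the locally constant function $\eta_\infty$. This embeds $\mathcal H$, $\mathbb T$-linearly, in the space of square-integrable harmonic $2$-forms on $G(E)\backslash(G_\infty/K_\infty^0\times G(\mathbb A_f)/U)$ with coefficients in $V_{\mathbb C}$. By \cite{BG,BC} that space is the finite-dimensional space
\[
\bigoplus_\pi H^2(\mathfrak g,K_\infty^0;\pi_\infty\otimes V_{\mathbb C})\otimes\pi_f^U,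
\]
with $\pi$ running, with multiplicity, over the discrete spectrum of $L^2(G(E)\backslash G(\mathbb A_E))$ and $\mathbb T$ acting on $\pi_f^U$, which has dimension at most $1$. So $\mathbb T$ acts diagonalizably, and each eigensystem in the subquotient $H^2(G(E),M_{\mathbb C})$ belongs to a $\pi$ with nonzero summand.

The discrete spectrum of $\mathrm{PGL}_2$ consists of cuspidal and one-dimensional representations. By Wigner's lemma, a nonzero summand forces $\pi_\infty$ to have the infinitesimal character of $V_{\mathbb C}^*\cong V_{\mathbb C}$: the Casimir elements at $\infty_1,\infty_2$ act as on $L_a(\mathbb C),L_b(\mathbb C)$, where the eigenvalue on $L_c(\mathbb C)$ is proportional to $c(c+2)$. On a one-dimensional $\pi$ they act by $0$, and $a>0$, so $\pi$ is cuspidal. Then $\pi_{\infty_1},\pi_{\infty_2}$ are infinite-dimensional, and they are $\mathcal D_{a+2},\mathcal D_{b+2}$ (Borel--Wallach). Concretely, with the Casimir eigenvalue of $L_c(\mathbb C)$, lowering from weight $m$ and raising back is a nonzero multiple of $c(c+2)-m(m-2)$, which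 vanishes for $m=c+2$ and $m=-c$. The even weights thus break into a finite chain and two infinite chains, and the latter are exchanged by elements of negative determinant and together form $\mathcal D_{c+2}$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:end}

Let $\bar\lambda:\mathbb T\to F$ be the $R$-algebra map with $T_{\mathfrak p}\mapsto\lambda_{\mathfrak p}$, and let $\mathbb T_H$ be the image of $\mathbb T$ in $\mathrm{End}_R(H)$. By Proposition \ref{prop:lifting}, $\mathbb T_H$ is finite and torsion-free over $R$. A preimage in $H$ of the class $\beta$ of Proposition \ref{prop:class} need not be an eigenvector, so we lift the eigenvalues instead.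

First, $\bar\lambda$ factors through $\mathbb T_H$. If $S\in\mathbb T$ kills $H$, it kills the quotient $H^2(B(E),M_R)$, so $0=S\beta=\bar\lambda(S)\beta$. As $R\beta\cong F$, we get $\bar\lambda(S)=0$.

Let $\mathfrak m\subset\mathbb T_H$ be the kernel of $\bar\lambda$ and $\mathfrak P\subset\mathfrak m$ a minimal prime. Minimal primes of a Noetherian ring consist of zero divisors and $q$ is not one, so $\mathfrak P\cap R=0$. The domain $\mathbb T_H/\mathfrak P$ is finite over the complete local ring $R$, hence a product of local rings, hence local with maximal ideal $\mathfrak m/\mathfrak P$. An $R$-embedding of it into $\overline{\mathbb Z}_q$ gives $\lambda:\mathbb T_H\to\overline{\mathbb Z}_q$. The preimage of the maximal ideal of $\overline{\mathbb Z}_q$ is a prime containing $q$, so it is maximal and equals $\mathfrak m$. If $\tilde\lambda_{\mathfrak p}\in R$ lifts $\lambda_{\mathfrak p}$, then $T_{\mathfrak p}-\tilde\lambda_{\mathfrak p}\in\mathfrak m$, so $\lambda(T_{\mathfrak p})$ reduces to $\lambda_{\mathfrak p}$.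

The finite-dimensional algebra $\mathbb T_H\otimes_R\overline{\mathbb Q}_q$ acts faithfully on $H\otimes_R\overline{\mathbb Q}_q$. The idempotent of its local factor at $\lambda$ therefore cuts out a nonzero subspace. The kernel of $\lambda$ acts nilpotently on this subspace, so it kills a nonzero vector. Thus $\iota\circ\lambda$ is an eigensystem in $H\otimes_R\mathbb C=H^2(G(E),M_{\mathbb C})$, and Proposition \ref{prop:cuspidal} gives a cuspidal $\pi$ with trivial central character, unramified at all finite places, with $\pi_\infty=\mathcal D_{a+2}\otimes\mathcal D_{b+2}$. Let $h\in S_{[a+2,b+2]}$ be its eigenform of full level, and let $\mathfrak q'$ and the embedding $\mathcal O_{K_h}/\mathfrak q'\to\overline{\mathbb F}_q$ be those induced by $\iota^{-1}:K_h\to\overline{\mathbb Q}_q$. The operator \eqref{eq:hecke} acts on the unramified vector of $\pi_{\mathfrak p}$ by $\mathrm{Nm}\,\mathfrak p^{1/2}(\alpha_{\mathfrak p}+\beta_{\mathfrak p})$, and $k_0=a+2$, so \eqref{eq:normalization} gives $a_h(\mathfrak p)=\mathrm{Nm}\,\mathfrak p^{\,a/2}\,\iota(\lambda(T_{\mathfrak p}))$.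 Therefore, for all $\mathfrak p\nmid q$,
\[
a_h(\mathfrak p)\equiv\mathrm{Nm}\,\mathfrak p^{\,a/2}\lambda_{\mathfrak p}=\psi(\mathfrak p)^{-1}\mathrm{Nm}\,\mathfrak p^{\,\frac{a+b}2+1}+\psi(\mathfrak p)\,\mathrm{Nm}\,\mathfrak p^{\,\frac{a-b}2}\pmod{\mathfrak q'} .
\]
This proves Theorem \ref{thm:main}, and with it Theorem \ref{thm:problem}. \qed

\begin{remark}[Use of the hypotheses]
The parity of $a$ and $b$ makes $V_R$ a representation of $\mathrm{PGL}_2$, which gives the trivial central character. The splitting of $q$ lets the two factors of $V_R$ be acted on by two commuting groups, in Lemma \ref{lem:lattice} and Proposition \ref{prop:vanishing}. The bound $q\ge7$ is used through $q\nmid6$ in Lemma \ref{lem:subgroup}. The inequality $a>b$ gives $a>0$ and $r\ne0$; for $a=b$ the eigenvalues \eqref{eq:eigen} in degrees $0$ and $2$ are $\pm1$, and the proof of Proposition \ref{prop:rational} breaks down. The conditions for $b=0$ are used only in Lemma \ref{lem:local}: $a\ne2$ separates $L_a(F)$ from $\mathfrak{sl}_2(F)$, and $a\ne q-3$ is discussed in Remark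 \ref{rem:q-3}. The primes dividing $D$ play no special role at any step, which is why no hypothesis on them is needed.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BC} Borel and Casselman, Duke Math. J. \textbf{50} (1983).

\bibitem{BG} Borel and Garland, Amer. J. Math. \textbf{105} (1983).

\bibitem{BS} Borel and Serre, \emph{Corners and arithmetic groups}, Comment. Math. Helv. \textbf{48} (1973).

\bibitem{DF} Neil Dummigan and Dan Fretwell, \emph{Automorphic forms for some even unimodular lattices}, arXiv:2003.08703 (2020).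

\bibitem{Serre} Serre, \emph{Le probl\`eme des groupes de congruence pour $SL_2$}, Ann. of Math. \textbf{92} (1970).

\end{thebibliography}
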